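\title{Knotted nonorientable surfaces in $S^4$ with knot group of order two}

\begin{abstract}
A locally flat nonorientable surface in $S^4$ is unknotted if it is topologically isotopic to a connected sum of standard projective planes; its complement then has fundamental group $\mathbb Z_2$. We show that the converse fails. For every $h\ge 9$ there is a surface of nonorientable genus $h$, normal Euler number $-2h$ and knot group $\mathbb Z_2$ whose double branched cover has intersection form $E_8\oplus\langle1\rangle^{h-8}$, and which is therefore knotted. More generally, the intersection forms that arise for genus $h$ and normal Euler number $-2h$ are exactly the odd positive definite unimodular lattices of rank $h$. The surfaces are obtained from the standard one by adding $S^2\times S^2$ to the exterior and performing surgery on a sphere supplied by the sphere embedding theorem.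
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F\subset S^4$ be a closed, connected, nonorientable surface that is embedded locally flatly: near each point of $F$ the pair $(S^4,F)$ is homeomorphic to $(\mathbb R^4,\mathbb R^2)$. Three invariants of $F$ come first. The \emph{nonorientable genus}, or genus for short, is $h=\dim_{\mathbb Z_2}H_1(F;\mathbb Z_2)$; thus $F\cong\#^h\mathbb RP^2$ and $\chi(F)=2-h$. The \emph{normal Euler number} $e(F)$ is the self-intersection number of $F$: push $F$ off itself along a generic section of its normal bundle, orient $F$ locally at each intersection point, give the push-off the parallel orientation, and add up the intersection signs. Reversing a local orientation reverses both sheets, so the signs are well defined. The \emph{knot group} is $\pi_1(S^4\setminus F)$.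

Complex conjugation on $\mathbb CP^2$ has quotient $S^4$. The image of the fixed set $\mathbb RP^2$ is the \emph{standard positive} projective plane $P_+$, with $e(P_+)=-2$, and its image under a reflection of $S^4$ is the \emph{standard negative} projective plane $P_-$, with $e(P_-)=2$. A surface is \emph{unknotted} if it is topologically isotopic to a connected sum of copies of $P_+$ and $P_-$, and \emph{knotted} otherwise. Of an isotopy we use only that it gives an orientation-preserving homeomorphism of pairs.

By Alexander duality $H_1(S^4\setminus F)\cong H^2(F;\mathbb Z)=\mathbb Z_2$, so the knot group always has abelianization $\mathbb Z_2$, and the smallest group that can occur is $\mathbb Z_2$ itself. A surface with knot group $\mathbb Z_2$ is called a \emph{$\mathbb Z_2$-surface}. Every unknotted surface is one (Example~\ref{ex:standard}). The following question comes from the paper of Conway, Orson and Powell \cite{COP}.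

\begin{quote}
\emph{Is every $\mathbb Z_2$-surface in $S^4$ topologically unknotted?}
\end{quote}

There are good reasons to guess that the answer is yes. By a theorem of Massey, $e(F)\in\{-2h,-2h+4,\dots,2h-4,2h\}$, and the connected sum of $h-q$ copies of $P_+$ and $q$ copies of $P_-$ has normal Euler number $-2h+4q$; so the genus and the normal Euler number of any surface are those of an unknotted one. By a theorem of Lawson, the answer is yes for $h=1$. The next invariant is the intersection form of the double cover $\Sigma(F)$ of $S^4$ branched along $F$. For a $\mathbb Z_2$-surface this form is unimodular and odd, of rank $h$ and signature $-e(F)/2$ (Proposition~\ref{prop:cover}). If $|e(F)|<2h$ it is indefinite, hence determined by its rank and signature, and it says nothing new. If $e(F)=\mp2h$, however, the form is definite, and a definite unimodular lattice need not be diagonal. Through this opening the answer turns out to be no.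

\begin{theorem}\label{thm:A}
For every $h\ge9$ there is a $\mathbb Z_2$-surface $F\subset S^4$ of genus $h$ with $e(F)=-2h$ such that $\Sigma(F)$ has intersection form $E_8\oplus\langle1\rangle^{h-8}$. It is not topologically unknotted.
\end{theorem}

The mirror images of these surfaces have $e=2h$ and the negative of this form, and they are knotted for the same reason.

Write $X_F=S^4\setminus\operatorname{int}\nu F$ for the exterior of $F$, where $\nu F$ is a closed tubular neighborhood, and let $F_0$ be the connected sum of $h$ copies of $P_+$. Then $e(F_0)=-2h$, and $\Sigma(F_0)=\#^h\mathbb CP^2$ has the standard form $\mathbb Z^h=\langle 1\rangle^h$.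

\begin{theorem}\label{thm:B}
Fix $h\ge1$.
\begin{enumerate}
\item[(i)] The lattices that occur as intersection forms of $\Sigma(F)$, for $\mathbb Z_2$-surfaces $F$ of genus $h$ with $e(F)=-2h$, are exactly the odd positive definite unimodular lattices of rank $h$.
\item[(ii)] For each such lattice $L$ the surface $F_L$ realizing it can be chosen so that $X_{F_L}\#(S^2\times S^2)\cong X_{F_0}\#(S^2\times S^2)$ rel boundary.
\item[(iii)] If $L\not\cong\mathbb Z^h$, then $F_L$ is knotted, and it is not equivalent to a smoothly embedded surface in any smooth structure on $S^4$.
\end{enumerate}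
\end{theorem}

In (ii) the boundaries are identified by an identification $\nu F_L\cong\nu F_0$ that comes with the construction. In (iii), \emph{equivalent} means related by a homeomorphism of pairs.

\begin{corollary}\label{cor:count}
For each $h\ge 1$, the number of isotopy classes of $\mathbb Z_2$-surfaces of genus $h$ with $e=-2h$ is at least the number of isometry classes of odd positive definite unimodular lattices of rank $h$, and in particular at least $1+\lfloor(h-1)/8\rfloor$. The same holds for $e=2h$. Moreover $(S^4,F_L)\#(S^2\times S^2)\cong(S^4,F_0)\#(S^2\times S^2)$ as pairs, the sums being taken away from the surfaces.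
\end{corollary}

The construction imitates a piece of algebra. Let $H$ be the hyperbolic plane. Distinct definite lattices $L$ become isometric after adding $H$, and $L$ is recovered from $L\oplus H\cong\mathbb Z^h\oplus H$ as $u^\perp/u$ for a suitable vector $u$ of norm zero. Topologically, adding $H$ is connected sum with $S^2\times S^2$, and passing to $u^\perp/u$ is surgery on an embedded sphere in the class $u$. The difficulty is that the surgery has to be done in the exterior of $F_0$, where the fundamental group is $\mathbb Z_2$, and has to achieve two things at once: give back $S^4$ downstairs, and produce $L$ in the branched cover. Section~\ref{sec:cover} describes the branched cover, Section~\ref{sec:lattice} finds the vector $u$ for $E_8\oplus\langle1\rangle$, Section~\ref{sec:surgery} carries out the surgery, and Section~\ref{sec:proofs} assembles the proofs.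

\section{Lattices, four-manifolds and intersection numbers}\label{sec:prelim}

\subsection{Lattices}
A \emph{lattice} is a finitely generated free abelian group $Q$ with a symmetric bilinear form $Q\times Q\to\mathbb Z$, written $x\cdot y$; the \emph{norm} of $x$ is $x^2=x\cdot x$. The lattice is \emph{unimodular} if $x\mapsto(x\cdot{-})$ is an isomorphism $Q\to\operatorname{Hom}(Q,\mathbb Z)$, \emph{even} if all norms are even, and \emph{odd} otherwise. A vector is \emph{primitive} if it is not a proper multiple of another vector, and \emph{isotropic} if its norm is zero. A sublattice $K\subset Q$ that is itself unimodular splits off: $Q=K\oplus K^\perp$.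

Let $\varepsilon_1,\dots,\varepsilon_h$ be the standard orthonormal basis of $\mathbb Z^h$. Since $x^2\equiv\sum x_i\pmod 2$, the vectors of even norm form the subgroup $D_h=\{x:\sum x_i\text{ even}\}$ of index two. The \emph{hyperbolic plane} $H$ has basis $\alpha,\beta$ with $\alpha^2=\beta^2=0$ and $\alpha\cdot\beta=1$. We use the following facts.
\begin{enumerate}
\item[(L1)] The only even positive definite unimodular lattice of rank $8$ is $E_8$.
\item[(L2)] (Serre; Milnor--Husemoller) Odd indefinite unimodular lattices are classified by rank and signature.
\end{enumerate}

\begin{lemma}\label{lem:reduction}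
Let $u$ be a primitive isotropic vector in a unimodular lattice $Q$. Then the form descends to $u^\perp/u:=u^\perp/\mathbb Zu$, which is unimodular, has rank $\operatorname{rk}Q-2$, and has the signature of $Q$.
\end{lemma}

\begin{proof}
Since $u$ is primitive and $Q$ is unimodular, there is $v$ with $u\cdot v=1$. The Gram matrix of $u,v$ has determinant $-1$, so $\langle u,v\rangle$ is unimodular of signature $0$, and $Q=\langle u,v\rangle\oplus K$ with $K$ unimodular. Then $u^\perp=\mathbb Zu\oplus K$, and $u^\perp/u\cong K$.
\end{proof}

\subsection{Four-manifolds}
Manifolds are oriented, and topological unless called smooth. A \emph{generic immersion} of a compact surface is a locally flat immersion whose only singularities are finitely many transverse double points in the interior. An immersed sphere is \emph{framed} if its normal bundle is trivial, that is, has Euler number zero. Two foundational facts let one argue in a topological $4$-manifold as in a smooth one.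
\begin{enumerate}
\item[(T1)] A locally flat submanifold of a $4$-manifold has a normal vector bundle, unique up to ambient isotopy.
\item[(T2)] A map of a compact surface to a $4$-manifold that is a locally flat embedding near the boundary is homotopic rel boundary to a generic immersion.
\end{enumerate}
The deeper inputs are these; $\lambda$ and $\mu$ are recalled in Section~\ref{sub:lambda}.
\begin{enumerate}
\item[(T3)] (Freedman, 1982) A closed simply connected $4$-manifold with $\chi=2$ is homeomorphic to $S^4$.
\item[(T4)] (Sphere embedding theorem, \cite[\S5.1]{FQ}, \cite[Ch.~20]{DET}) Let $M$ be a connected smooth oriented $4$-manifold with good (for example, finite) fundamental group. Let $f,f'$ be framed immersed $2$-spheres in the interior of $M$ with $\mu(f)=0$ and $\lambda(f,f')=1$. Then $f$ is regularly homotopic to a locally flat embedding $\bar f$ that has a geometrically dual sphere, that is, an immersed sphere meeting $\bar f$ transversally in exactly one point.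
\item[(T5)] (Gordon--Litherland; \cite{GKS} in the topological category) $\sigma(\Sigma(F))=-e(F)/2$ for locally flat $F\subset S^4$.
\item[(T6)] (Donaldson) A positive definite intersection form of a closed smooth simply connected $4$-manifold is isometric to some $\mathbb Z^h$.
\end{enumerate}
Facts (L2), (T5) and (T6) are not needed for Theorem~\ref{thm:A}.

\emph{Surgery} on a locally flat sphere $S$ with $\nu S\cong S^2\times D^2$ removes the interior of $\nu S$ and glues in $D^3\times S^1$ along $S^2\times S^1$. Its effect on the intersection form is the operation of Lemma~\ref{lem:reduction}.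

\begin{lemma}\label{lem:surgery}
Let $N'$ be obtained from a closed $4$-manifold $N$ by surgery on disjoint locally flat spheres $S_1,\dots,S_k$ with trivial normal bundles, and let $J\subset H_2(N)$ be the subgroup generated by their classes. Then $H_2(N')\cong J^\perp/J$, isometrically.
\end{lemma}

\begin{proof}
Let $N^\circ=N\setminus\bigcup\operatorname{int}\nu S_i$. By excision $H_j(N,N^\circ)=\bigoplus^kH_j(S^2\times(D^2,S^1))=\bigoplus^kH_{j-2}(S^2)$. This vanishes for $j=3$, and for $j=2$ the map $H_2(N)\to H_2(N,N^\circ)=\mathbb Z^k$ records the intersection numbers with the $S_i$. Hence $H_2(N^\circ)=J^\perp$. Next, $H_j(N',N^\circ)=\bigoplus^kH_j((D^3,S^2)\times S^1)=\bigoplus^kH_{j-3}(S^1)$. This vanishes for $j=2$, and for $j=3$ it is generated by the balls $D^3\times\mathrm{pt}$, whose boundaries are push-offs of the $S_i$. Hence $H_2(N')=H_2(N^\circ)/J$. Intersection numbers in $N$ and in $N'$ can both be computed in $N^\circ$.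
\end{proof}

\subsection{Intersection numbers over $\mathbb Z[\mathbb Z_2]$}\label{sub:lambda}
Let $M$ be a connected $4$-manifold with $\pi_1(M)=\mathbb Z_2=\{1,T\}$ and universal cover $\tilde M$, and let $\Lambda=\mathbb Z[\mathbb Z_2]=\mathbb Z[T]/(T^2-1)$. We use constantly that
\begin{equation}\label{eq:T}
(1-T)^2=2(1-T),\qquad(1-T)(1+T)=0 .
\end{equation}
The group $\pi_2(M)=H_2(\tilde M)$ is a $\Lambda$-module through the deck transformation $T$. The \emph{equivariant intersection form} is
\[
\lambda(x,y)=(x\cdot y)+(x\cdot Ty)\,T\in\Lambda,
\]
with the products taken in $\tilde M$. It counts the intersections of a sphere with both lifts of another. Since $T$ is an orientation-preserving involution, $\lambda$ is symmetric and $\Lambda$-bilinear.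

Let $f\colon S^2\to M$ be a generic immersion. Each double point $p$ has a sign $\epsilon_p$ and a group element $\gamma_p$, the class of a loop in the image that leaves $p$ along one sheet and returns along the other. The element $\gamma_p$ is defined up to inversion, which is trivial in $\mathbb Z_2$, so the \emph{self-intersection number} $\mu(f)=\sum_p\epsilon_p\gamma_p=\mu_1+\mu_TT$ lies in $\Lambda$. It satisfies
\begin{equation}\label{eq:mu}
\lambda(f,f)=2\mu(f)+e(\nu f).
\end{equation}
Indeed, let $\tilde f$ be a lift. A double point with $\gamma_p=T$ has two preimages in $\tilde M$, both intersections of $\tilde f$ with $T\tilde f$ of sign $\epsilon_p$, so $\tilde f\cdot T\tilde f=2\mu_T$. The double points with $\gamma_p=1$ are those of $\tilde f$, and a push-off of $\tilde f$ meets $\tilde f$ twice near each of them, so $\tilde f\cdot\tilde f=2\mu_1+e(\nu f)$. Finally, a \emph{cusp homotopy} is a local modification of $f$ within its homotopy class that adds one double point, of either sign and with trivial group element; it changes $(\mu_1,e(\nu f))$ by $\pm(1,-2)$.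

\section{The double branched cover}\label{sec:cover}

Since $H_1(X_F)=\mathbb Z_2$ is generated by a meridian of $F$, the exterior has a unique connected double cover $\tilde X_F$, and this cover unwraps each meridian circle twice. Filling in a disk bundle over a copy $\tilde F$ of $F$ gives the closed manifold $\Sigma(F)=\tilde X_F\cup\nu\tilde F$, oriented so that the projection to $S^4$ has positive degree, with covering involution $\tau$ fixing $\tilde F$. Near a point of $\tilde F$ there are coordinates $(w,z)\in\mathbb C\times\mathbb C$ in which
\begin{equation}\label{eq:local}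
\tilde F=\{z=0\},\qquad\nu\tilde F=\{|z|\le1\},\qquad\tau(w,z)=(w,-z),
\end{equation}
and the projection is $(w,z)\mapsto(w,z^2)$. By uniqueness of the cover, an orientation-preserving homeomorphism of pairs lifts, so the intersection form of $\Sigma(F)$ is an isotopy invariant of $F$. A reflection of $S^4$ changes the sign of the form and of $e(F)$.

\begin{example}\label{ex:standard}
For $F=P_+$ we have $\Sigma(F)=\mathbb CP^2$, and $\tau$ is complex conjugation. The line $\ell=\{z_1+iz_2=0\}$ meets $\mathbb RP^2$ only in $[1:0:0]$, and there transversally, because $\ell$ and $\mathbb R^2$ are real planes in the chart $\mathbb C^2$ that meet only in the origin. So the meridian of $\mathbb RP^2$ bounds the punctured line in the complement. As $\mathbb CP^2$ is simply connected, the meridian normally generates $\pi_1(\mathbb CP^2\setminus\mathbb RP^2)$, which is therefore trivial. Hence $P_\pm$ has knot group $\mathbb Z_2$, generated by a meridian. The knot group of a connected sum is the amalgamated product over the infinite cyclic group generated by a meridian, and $\mathbb Z_2*_{\mathbb Z}\mathbb Z_2=\mathbb Z_2$; so every unknotted surface is a $\mathbb Z_2$-surface.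 Branched covers add under connected sum, so for an unknotted surface of genus $h$ the cover is a connected sum of $h$ copies of $\pm\mathbb CP^2$. Note also that $\tau$ carries $\ell$ antiholomorphically to the line $\{z_1-iz_2=0\}$, which meets $\ell$ in the single point $[1:0:0]\in\mathbb RP^2$; thus $\tau_*[\ell]=-[\ell]$ and $[\ell]\cdot\tau_*[\ell]=-1$.
\end{example}

The last observation is the model for the proof that the form is always odd.

\begin{proposition}\label{prop:cover}
Let $F$ be a $\mathbb Z_2$-surface of genus $h$ and $\Sigma=\Sigma(F)$. Then $\Sigma$ is simply connected, $\tau_*=-1$ on $H_2(\Sigma)$, and the intersection form of $\Sigma$ is an odd unimodular lattice of rank $h$ and signature $-e(F)/2$.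
\end{proposition}

\begin{proof}
Write $X=X_F$ and $\tilde X=\tilde X_F$. Because the knot group is $\mathbb Z_2$, the cover $\tilde X$ is simply connected. The map $\pi_1(\partial\nu\tilde F)\to\pi_1(\nu\tilde F)$ is onto, since the circle bundle $\partial\nu\tilde F\to\tilde F$ has connected fiber, so van Kampen's theorem gives $\pi_1(\Sigma)=1$. Hence $H_2(\Sigma)$ is free and the form is unimodular. From $\chi(\Sigma)=2\chi(S^4)-\chi(F)=h+2$ we get rank $h$. The signature is given by (T5). By transfer, $H_2(\Sigma;\mathbb Q)^\tau\cong H_2(S^4;\mathbb Q)=0$; the class $y+\tau_*y$ is invariant for every $y$, so $\tau_*y=-y$.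

For oddness we need a class $y$ with $y^2=-y\cdot\tau_*y$ odd. We build a sphere that, like $\ell$, meets $\tilde F$ once, and count its intersections with its translate. In the coordinates \eqref{eq:local} let $D=\{w=z,\ |z|\le1\}$ and $C=\partial D\subset\partial\tilde X$. Then $\tau D=\{w=-z,\ |z|\le 1\}$ meets $D$ only in the origin, transversally. In particular $C\cap\tau C=\emptyset$, so $C$ projects homeomorphically to an embedded circle $\bar C\subset\partial X$. Since $\tilde X$ is simply connected, $\bar C$ is null-homotopic in $X$. By (T2) and a collar of $\partial X$, it bounds a generically immersed disk $\bar\Delta\subset X$ that meets $\partial X$ only in $\bar C$. Let $\Delta$ be the lift with boundary $C$, and let $y$ be the class of the sphere $Y=D\cup\Delta$. The disk $\tau\Delta$ meets $\nu\tilde F$ only in $\tau C$, so it misses $D$, and applying $\tau$ shows that $\Delta$ misses $\tau D$. Thus $Y\cap\tau Y$ consists of the origin and of $\Delta\cap\tau\Delta$. The points of $\Delta\cap\tau\Delta$ lie over double points of $\bar\Delta$, so they are transverse and finite in number, and $\tau$ permutes them freely, so their number is even.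 Therefore $y\cdot\tau_*y$ is odd.
\end{proof}

From now on $X_0=X_{F_0}$, a smooth manifold with $\pi_1(X_0)=\mathbb Z_2$, and $\Sigma_0=\Sigma(F_0)=\#^h\mathbb CP^2$, with $H_2(\Sigma_0)=\mathbb Z^h$ and $\tau_*=-1$ by Example~\ref{ex:standard}. The deck transformation $T$ of the universal cover $\tilde X_0\subset\Sigma_0$ is the restriction of $\tau$. To do surgery in the exterior we must know which classes of $\Sigma_0$ come from spheres in $X_0$.

\begin{lemma}\label{lem:standard}
The image of $\pi_2(X_0)=H_2(\tilde X_0)\to H_2(\Sigma_0)=\mathbb Z^h$ is $D_h$. If $\hat x,\hat y\in\pi_2(X_0)$ map to $x,y\in D_h$, then $\lambda(\hat x,\hat y)=(x\cdot y)(1-T)$.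
\end{lemma}

\begin{proof}
Intersection numbers in $\tilde X_0$ can be computed in $\Sigma_0$, where $T\hat y$ maps to $-y$. So $\lambda(\hat x,\hat y)=(x\cdot y)-(x\cdot y)T$. Taking $\hat y=\hat x$ and comparing the coefficients of $T$ in \eqref{eq:mu} gives $-x^2=2\mu_T$, so the image lies in $D_h$. By excision and Poincar\'e--Lefschetz duality for the oriented manifold $\nu\tilde F_0$,
\[
H_2(\Sigma_0,\tilde X_0)\cong H_2(\nu\tilde F_0,\partial\nu\tilde F_0)\cong H^2(\tilde F_0;\mathbb Z)=\mathbb Z_2,
\]
so the image has index at most two in $\mathbb Z^h$. As $D_h$ has index two, the image equals $D_h$.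
\end{proof}

\section{An isotropic vector that yields $E_8\oplus\langle1\rangle$}\label{sec:lattice}

Let $u=x+a\alpha+b\beta\in\mathbb Z^h\oplus H$ be primitive and isotropic, so $x^2=-2ab$. By Lemma~\ref{lem:reduction}, $u^\perp/u$ is positive definite and unimodular of rank $h$. To recognize it, we place it inside $\mathbb Q^h$ by subtracting from each vector the rational multiple of $u$ that kills the $\alpha$-coordinate, and then forgetting the $\beta$-coordinate.

\begin{lemma}\label{lem:phi}
Suppose $a\ne0$. Then $u^\perp=\{z+p\alpha+q\beta:\ x\cdot z+aq+bp=0\}$, and the map $\varphi\colon u^\perp\to\mathbb Q^h$, $\varphi(z+p\alpha+q\beta)=z-\frac pa\,x$, induces an isometry of $u^\perp/u$ onto its image.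
\end{lemma}

\begin{proof}
The description of $u^\perp$ is the formula for the product with $u$. Using $x\cdot z=-aq-bp$ and $x^2=-2ab$,
\[
\Big(z-\frac pa\,x\Big)^2=z^2+\frac{2p}a(aq+bp)-\frac{2bp^2}{a}=z^2+2pq=(z+p\alpha+q\beta)^2,
\]
so the homomorphism $\varphi$ preserves norms, hence products. If $z=\frac pa x$, then $x\cdot z=-2bp$, so $aq=bp$ and $z+p\alpha+q\beta=\frac pa u$; as $u$ is primitive, $\frac pa\in\mathbb Z$. Thus $\ker\varphi=\mathbb Zu$.
\end{proof}

If $a=\pm1$, the image lies in $\mathbb Z^h$ and contains every $z\in\mathbb Z^h$ (take $p=0$ and solve for $q$), so nothing new arises. The surgery of Section~\ref{sec:surgery} requires $a$ to be odd, so the first case of interest is $a=3$, where the image lies in $\frac13\mathbb Z^h$. A vector with all coordinates $\frac13$ has norm $1$ exactly when $h=9$. To get $s=\frac13(1^9)$ in the image we take $x\equiv(1^9)\pmod3$, and we need $x^2=-6b$ to be divisible by $6$. The vector $(1^9)$ has norm $9$, but changing one coordinate to $-2$ gives norm $12$.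

\begin{proposition}\label{prop:E8}
Let $h\ge9$, $x=(1^8,-2,0^{h-9})$ and $u=x+3\alpha-2\beta$. Then $u$ is primitive and isotropic, and $u^\perp/u\cong E_8\oplus\langle1\rangle^{h-8}$.
\end{proposition}

\begin{proof}
The vector $u$ has a coordinate equal to $1$, and $u^2=12+2\cdot3\cdot(-2)=0$. It lies in the summand $\mathbb Z^9\oplus H$ of $(\mathbb Z^9\oplus H)\oplus\mathbb Z^{h-9}$, so $\langle1\rangle^{h-9}$ splits off and we may assume $h=9$. Let $L'=\varphi(u^\perp)\cong u^\perp/u$, positive definite and unimodular of rank $9$. Here $u^\perp$ is given by $x\cdot z+3q-2p=0$. The vector $\varepsilon_9-\alpha$ satisfies this, since $-2+0+2=0$, and $\varphi(\varepsilon_9-\alpha)=\varepsilon_9+\frac13x=s$. As $s^2=1$, we have $L'=\mathbb Zs\oplus s^\perp$ with $s^\perp$ positive definite and unimodular of rank $8$. Let $w=\varphi(z+p\alpha+q\beta)\in s^\perp$. The coordinates of $x$ add up to $6$, so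
\[
0=w\cdot s=\tfrac13\sum z_i-\tfrac p3\cdot\tfrac63=\tfrac13\Big(\sum z_i-2p\Big).
\]
Hence $\sum z_i=2p$ is even, and $w^2=z^2+2pq\equiv\sum z_i\equiv0\pmod2$. So $s^\perp$ is even, and $s^\perp\cong E_8$ by (L1).
\end{proof}

\section{Realizing $u^\perp/u$ by surgery}\label{sec:surgery}

\subsection{The stabilized exterior and the model case}\label{sub:model}
Let $M=X_0\#(S^2\times S^2)$, a smooth manifold with $\pi_1(M)=\mathbb Z_2$, and let $A,B$ be the factor spheres. The universal cover is $\tilde M=\tilde X_0\#2(S^2\times S^2)$, with $T$ exchanging the two new summands. Thus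
\[
\pi_2(M)=\pi_2(X_0)\oplus\Lambda A\oplus\Lambda B,\qquad\lambda(A,B)=1,\quad\lambda(A,A)=\lambda(B,B)=0,
\]
and $\pi_2(X_0)$ is orthogonal to $A$ and $B$. Gluing $\nu F_0$ back in gives $S^4\#(S^2\times S^2)=S^2\times S^2$. Its double cover branched along $F_0$ is $N=\Sigma_0\#2(S^2\times S^2)\supset\tilde M$, with $H_2(N)=\mathbb Z^h\oplus\langle A,TA,B,TB\rangle$. The only nonzero products among the last four classes are $A\cdot B=TA\cdot TB=1$, and $T=-1$ on $\mathbb Z^h$.

There are two hyperbolic summands in $H_2(N)$ but only one in $\mathbb Z^h\oplus H$. The simplest surgery explains the discrepancy. Surgery on $A$ undoes the stabilization and returns $(S^4,F_0)$. Upstairs it is surgery on the two lifts $A$ and $TA$, so by Lemma~\ref{lem:surgery} the resulting form is $J^\perp/J$ with $J=\langle A,TA\rangle=\langle A,\omega\rangle$, where $\omega=A+TA$ is the invariant class. Compute this in two steps, dividing first by $\omega$. Since $\omega\cdot B=\omega\cdot TB=1$, the class $z+pA+p'TA+qB+q'TB$ is orthogonal to $\omega$ exactly when $q+q'=0$. So $\omega^\perp=\mathbb Z^h\oplus\langle A,TA,B-TB\rangle$. Modulo $\omega$ we have $TA=-A$, and $A^2=0$,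 $(B-TB)^2=0$, $A\cdot(B-TB)=1$. Hence
\begin{equation}\label{eq:omega}
\omega^\perp/\omega=\mathbb Z^h\oplus H,\qquad A\mapsto\alpha,\quad TA\mapsto-\alpha,\quad B-TB\mapsto\beta .
\end{equation}
The second step divides by the image $\alpha$ of $A$ and gives $\alpha^\perp/\alpha=\mathbb Z^h$, as it must.

The first step is the price of getting $S^4$ back. The second step is where there is freedom: we replace $A$ by a class $\hat u=\hat x+\hat aA+\hat bB$, with $\hat a,\hat b\in\Lambda$, that looks like $A$ downstairs and like a prescribed $u=x+a\alpha+b\beta$ in \eqref{eq:omega}. Evaluation at $T=1$ and $T=-1$ identifies $\Lambda$ with the ring of pairs $(r,s)\in\mathbb Z\times\mathbb Z$ with $r\equiv s\pmod2$. The class of $\hat u$ in $H_2(S^2\times S^2)$ is $\hat a(1)A+\hat b(1)B$, and we ask that it be $A$; so $\hat a(1)=1$ and $\hat b\in\mathbb Z(1-T)$. Then $\hat u\in\omega^\perp$, and by \eqref{eq:omega} its $\alpha$-coordinate is $\hat a(-1)$. An element $\hat a$ with $\hat a(1)=1$ and $\hat a(-1)=a$ exists if and only if $a$ is odd. This is the origin of the parity hypothesis below, and it forces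
\begin{equation}\label{eq:hats}
\hat a=1+\tfrac{a-1}2(1-T),\qquad\hat b=b(1-T).
\end{equation}
By \eqref{eq:T},
\begin{equation}\label{eq:hatrules}
\hat a(1-T)=a(1-T),\qquad\hat a(1+T)=1+T,\qquad\hat b(1+T)=0 .
\end{equation}

\subsection{The construction}

\begin{proposition}\label{prop:main}
Let $u=x+a\alpha+b\beta\in\mathbb Z^h\oplus H$ be primitive and isotropic, with $a$ odd. Then there is a $\mathbb Z_2$-surface $F'\subset S^4$ of genus $h$ with $e(F')=-2h$ such that $\Sigma(F')$ has intersection form $u^\perp/u$. Moreover $X_{F'}\#(S^2\times S^2)\cong X_0\#(S^2\times S^2)$ rel boundary.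
\end{proposition}

\begin{proof}
\emph{Step 1: the class $\hat u$.} Since $x^2=-2ab$ is even, $x\in D_h$, and by Lemma~\ref{lem:standard} it lifts to some $\hat x\in\pi_2(X_0)$. Put $\hat u=\hat x+\hat aA+\hat bB$ with $\hat a,\hat b$ as in \eqref{eq:hats}. By Lemma~\ref{lem:standard} and \eqref{eq:hatrules},
\[
\lambda(\hat u,\hat u)=x^2(1-T)+2\hat a\hat b=(x^2+2ab)(1-T)=0 .
\]

\emph{Step 2: a dual class.} The sphere embedding theorem needs a class $\hat v$ with $\lambda(\hat u,\hat v)=1$ in $\Lambda$. Downstairs the dual of $A$ is $B$, so we look for $\hat v=\hat y+cA+\hat dB$ with $\hat d=1+d(1-T)$, where $c,d\in\mathbb Z$ and $\hat y$ lifts some $y\in D_h$. Since $\hat a\hat d=\hat a+ad(1-T)$,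
\[
\lambda(\hat u,\hat v)=(x\cdot y)(1-T)+\hat a\hat d+\hat bc=1+(1-T)\Big[x\cdot y+ad+bc+\frac{a-1}2\Big].
\]
We must make the bracket vanish, and only vectors $y\in D_h$ are available. The integers $x\cdot y+ad+bc$ with $y\in D_h$ and $c,d\in\mathbb Z$ form a subgroup $n\mathbb Z$, $n\ge1$. It contains $a$, so $n$ is odd. It contains $b$, and it contains $2x_i$ because $2\varepsilon_i\in D_h$; as $n$ is odd, $n$ divides each $x_i$. So $n$ divides $u$, and $n=1$ because $u$ is primitive. Choose $y,c,d$ with $x\cdot y+ad+bc=\frac{1-a}2$. Then $\lambda(\hat u,\hat v)=1$, and $\lambda(\hat v,\hat v)=y^2(1-T)+2c\hat d\in2\Lambda$ since $y^2$ is even.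

\emph{Step 3: embedding.} Represent $\hat u$ and $\hat v$ by generic immersions $f$ and $f'$ in the interior of $M$. For $f$, equation \eqref{eq:mu} reads $2\mu_T=0$ and $2\mu_1+e(\nu f)=0$. So $\mu_T=0$, and after $|\mu_1|$ cusp homotopies $\mu_1=0$, whence $e(\nu f)=0$. For $f'$, equation \eqref{eq:mu} shows that $e(\nu f')$ is even, so cusp homotopies make it zero. Now $f$ and $f'$ are framed, $\mu(f)=0$ and $\lambda(f,f')=1$, and $\pi_1(M)$ is finite. By (T4) there are a locally flat sphere $S\subset\operatorname{int}M$ homotopic to $f$ and an immersed sphere $S^*$ meeting $S$ transversally in one point. Equation \eqref{eq:mu} for the embedded sphere $S$ gives $e(\nu S)=0$, so $\nu S\cong S^2\times D^2$. Removing a small disk from $S^*$ leaves a null-homotopy of the meridian $m=\mathrm{pt}\times S^1$ of $S$ in $M^\circ=M\setminus\operatorname{int}\nu S$. This is what keeps the fundamental group under control.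

\emph{Step 4: surgery.} Let $X'=M^\circ\cup(D^3\times S^1)$, so $\partial X'=\partial X_0$. By van Kampen's theorem $\pi_1(M)$ is the quotient of $\pi_1(M^\circ)$ by the normal closure of $m$, so $\pi_1(M^\circ)=\mathbb Z_2$; and $\pi_1(X')=\pi_1(M^\circ)$ because $\pi_1(S^2\times S^1)\to\pi_1(D^3\times S^1)$ is an isomorphism. Let $W=X'\cup\nu F_0$, the result of surgery on $S\subset S^2\times S^2$. The same two applications of van Kampen's theorem, with $S^2\times S^2$ in place of $M$, give $\pi_1(W)=1$. Also $\chi(W)=\chi(S^2\times S^2)-\chi(S^2\times D^2)+\chi(D^3\times S^1)=4-2+0=2$. By (T3) there is a homeomorphism $W\cong S^4$, which we take orientation preserving by composing with a reflection if necessary. Let $F'$ be the image of the zero section of $\nu F_0$. It is locally flat of genus $h$ with exterior $X'$, so it is a $\mathbb Z_2$-surface. Its oriented tubular neighborhood is $\nu F_0$, so $e(F')=e(F_0)=-2h$.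

\emph{Step 5: the intersection form.} The sphere $S$ has two disjoint lifts in $\tilde M\subset N$, in the classes $\hat u$ and $T\hat u$. The connected double cover of $X'$ restricts to the connected double cover of $M^\circ$, and it is trivial over $D^3\times S^1$ because $m$ is null-homotopic. So $\Sigma(F')$ is obtained from $N$ by surgery on both lifts, and by Lemma~\ref{lem:surgery} its form is $J^\perp/J$ with $J=\langle\hat u,T\hat u\rangle\subset H_2(N)$. In $H_2(N)$ the class $\hat x$ becomes $x$ and $x+Tx=0$, so \eqref{eq:hatrules} gives $\hat u+T\hat u=(1+T)A=\omega$. Hence $J=\langle\hat u,\omega\rangle$, and we can divide in two steps as in the model case. Under \eqref{eq:omega},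
\[
\hat aA=A+\tfrac{a-1}2(A-TA)\longmapsto\alpha+(a-1)\alpha=a\alpha,\qquad\hat bB=b(B-TB)\longmapsto b\beta,
\]
so $\hat u\in\omega^\perp$ maps to $u$. Then $J^\perp=\omega^\perp\cap\hat u^\perp$ maps onto $u^\perp$ with kernel $\mathbb Z\omega$, and $J$ maps onto $\mathbb Zu$. Therefore $J^\perp/J\cong u^\perp/u$.

\emph{Step 6: stabilization.} Reversing the surgery, $M$ is obtained from $X'$ by surgery on the circle $\gamma=0\times S^1\subset D^3\times S^1$. A radial annulus from $\gamma$ to $m$ followed by a null-homotopy of $m$ in $M^\circ$ is a disk bounded by $\gamma$, which by (T2) we take to be generically immersed in the interior of $X'$. For each double point choose an arc in the disk from one of its two preimages to the boundary, these arcs being disjoint and avoiding all other preimages, and push the other sheet along the arc and off the edge of the disk. This removes the double point and leaves $\gamma$ fixed. So $\gamma$ bounds a locally flat embedded disk, and by (T1) a neighborhood of the disk is a $4$-ball in which $\gamma$ is a standard circle and in which the surgery can be performed. Since $\pi_1(SO(3))=\mathbb Z_2$ there are two framings,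 and $M$ is homeomorphic rel boundary to $X'\#(S^2\times S^2)$ or to $X'\#(S^2\tilde\times S^2)$, the twisted bundle. In the second case $M$ would contain, in the simply connected punctured summand, an embedded sphere of odd self-intersection, and its lift would be a class of odd norm in $H_2(\tilde M)$. But $H_2(\tilde M)\to H_2(N)$ preserves norms and has image $D_h\oplus\langle A,B\rangle\oplus\langle TA,TB\rangle\cong D_h\oplus H\oplus H$, which is even. So the first case holds.
\end{proof}

\begin{remark}\label{rem:parity}
The parity hypothesis cannot be dropped. The vector $u=(1^8)+2\alpha-2\beta\in\mathbb Z^8\oplus H$ is primitive with $u^2=8-8=0$, and $u\cdot(z+p\alpha+q\beta)\equiv\sum z_i\equiv(z+p\alpha+q\beta)^2\pmod2$. So all norms in $u^\perp$ are even, and $u^\perp/u\cong E_8$ by Lemma~\ref{lem:reduction} and (L1). By Proposition~\ref{prop:cover} no $\mathbb Z_2$-surface has this form. The proof of Theorem~\ref{thm:B} shows that an even quotient is the only obstruction to making $a$ odd.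
\end{remark}

\section{Proofs of the main results}\label{sec:proofs}

Both theorems detect knotting in the same way. By Example~\ref{ex:standard}, if $F$ is unknotted of genus $h$ then the form of $\Sigma(F)$ is a sum of $h$ copies of $\langle\pm1\rangle$. So
\begin{equation}\label{eq:detect}
\text{$F$ unknotted and the form of $\Sigma(F)$ positive definite}\ \Longrightarrow\ \text{the form is $\mathbb Z^h$.}
\end{equation}
To tell lattices apart we count vectors of norm $1$. If $K$ is even and positive definite and $w+z\in K\oplus\mathbb Z^k$ has norm $1$, then $w^2$ is even and at most $1$, so $w=0$ and $z=\pm\varepsilon_i$. Thus $K\oplus\mathbb Z^k$ has exactly $2k$ vectors of norm $1$.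

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The vector $u$ of Proposition~\ref{prop:E8} is primitive and isotropic with $a=3$ odd. Proposition~\ref{prop:main} gives a $\mathbb Z_2$-surface $F$ of genus $h$ with $e(F)=-2h$ and form $u^\perp/u\cong E_8\oplus\langle1\rangle^{h-8}$. This lattice has $2(h-8)$ vectors of norm $1$, while $\mathbb Z^h$ has $2h$. By \eqref{eq:detect}, $F$ is knotted.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $F$ is a $\mathbb Z_2$-surface of genus $h$ with $e(F)=-2h$, then by Proposition~\ref{prop:cover} the form of $\Sigma(F)$ is odd and unimodular with rank and signature both equal to $h$, hence positive definite.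

Conversely, let $L$ be odd, positive definite and unimodular of rank $h$. The lattices $L\oplus H$ and $\mathbb Z^h\oplus H$ are odd, indefinite and unimodular, of rank $h+2$ and signature $h$. By (L2) there is an isometry $\psi\colon L\oplus H\to\mathbb Z^h\oplus H$. Then $u=\psi(\alpha)=x+a\alpha+b\beta$ is primitive and isotropic, and $u^\perp/u\cong\alpha^\perp/\alpha=L$. Moving $u$ by an isometry of $\mathbb Z^h\oplus H$ does not change these properties, so by Proposition~\ref{prop:main} both (i) and (ii) follow once we make $a$ odd in this way.

If $a$ is odd there is nothing to do, and if $a$ is even and $b$ is odd we interchange $\alpha$ and $\beta$. Let $a$ and $b$ be even. An odd number must then be imported from $x$, so we need an isometry that mixes $\mathbb Z^h$ with $H$. For $z\in D_h$ define $\theta_z$ by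
\[
\theta_z(w)=w-(w\cdot z)\alpha\quad(w\in\mathbb Z^h),\qquad\theta_z(\alpha)=\alpha,\qquad\theta_z(\beta)=\beta+z-\tfrac{z^2}2\,\alpha .
\]
It is integral because $z^2$ is even. It preserves the form: $\theta_z(w)\cdot\theta_z(w')=w\cdot w'$ and $\theta_z(w)\cdot\alpha=0$ since $\alpha$ is isotropic and orthogonal to $\mathbb Z^h$; further $\theta_z(w)\cdot\theta_z(\beta)=w\cdot z-w\cdot z=0$, $\alpha\cdot\theta_z(\beta)=1$ and $\theta_z(\beta)^2=z^2-z^2=0$. A form-preserving endomorphism of a unimodular lattice has determinant $\pm1$, so $\theta_z$ is an isometry. The $\alpha$-coordinate of $\theta_z(u)$ is $a-x\cdot z-b\,\frac{z^2}2\equiv x\cdot z\pmod2$. It remains to find $z\in D_h$ with $x\cdot z$ odd.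

Suppose there is none. Taking $z=\varepsilon_i+\varepsilon_j$ for $i\ne j$ shows that all $x_i$ have the same parity (for $h=1$ this is vacuous). If all $x_i$ are even, then $u$ is divisible by $2$, contrary to primitivity. If all $x_i$ are odd, then for every $w=z+p\alpha+q\beta$,
\[
u\cdot w=x\cdot z+aq+bp\equiv\sum z_i\equiv z^2+2pq=w^2\pmod2,
\]
so all norms in $u^\perp$ are even, contrary to the oddness of $L\cong u^\perp/u$. This proves (i) and (ii).

For (iii), let $L\not\cong\mathbb Z^h$. Then $F_L$ is knotted by \eqref{eq:detect}. Suppose $(S^4,F_L)$ were homeomorphic to a pair consisting of $S^4$ with some smooth structure and a smoothly embedded surface. The double branched cover of a smooth pair is smooth, so the simply connected manifold $\Sigma(F_L)$ would admit a smooth structure, and (T6) would give $L\cong\mathbb Z^h$.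
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:count}]
The form of $\Sigma(F)$ is an isotopy invariant, so the surfaces $F_L$ are pairwise non-isotopic for non-isometric $L$. For $0\le j\le(h-1)/8$ the lattice $E_8^{\,j}\oplus\mathbb Z^{h-8j}$ is odd, since $h-8j\ge1$, and has $2(h-8j)$ vectors of norm $1$; so these $1+\lfloor(h-1)/8\rfloor$ lattices are pairwise non-isometric. Reflection of $S^4$ gives the case $e=2h$. For the last statement, extend the homeomorphism of Theorem~\ref{thm:B}(ii) by the identity over $\nu F_L\cong\nu F_0$.
\end{proof}

\begin{remark}\label{rem:limits}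
The bound $h\ge9$ is sharp for this invariant. It is a classical fact that every odd positive definite unimodular lattice of rank $h\le8$ is $\mathbb Z^h$, so for $h\le8$ the intersection form of $\Sigma(F)$ cannot detect knotting of $\mathbb Z_2$-surfaces with $e=\pm2h$. The one nonstandard candidate met above in that range, $E_8$, is excluded only by the oddness in Proposition~\ref{prop:cover}. We do not prove that the lattice $L$ determines the surface, nor that all $\mathbb Z_2$-surfaces with $h\le8$ are unknotted; neither statement is needed for the negative answer.
\end{remark}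

\begin{thebibliography}{9}

\bibitem{DET}
Behrens et al.\ (eds.), \emph{The Disc Embedding Theorem}, OUP, 2021.

\bibitem{COP}
Anthony Conway, Patrick Orson and Mark Powell, \emph{Unknotting nonorientable surfaces}, arXiv:2306.12305 (2023).

\bibitem{FQ}
Freedman and Quinn, \emph{Topology of 4-manifolds}.

\bibitem{GKS}
Geske, Kjuchukova and Shaneson, IMRN, 2021.

\end{thebibliography}
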